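
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Angelic topological groups with nonangelic squares}


\begin{abstract}
Assuming $\mathfrak b=\mathfrak c$ (for example, under CH or Martin's Axiom), we construct an angelic Abelian topological group whose square is not angelic. More generally, if $\mathfrak s\le\mathfrak b$, then for every $n\ge1$ there is a $\sigma$-compact Boolean topological group $G$ such that $G^n$ is angelic and $G^{n+1}$ is not. The group is built from a maximal almost disjoint family whose members are labeled by linear functionals on $\mathbb F_2^{n+1}$; the gap between $n$ and $n+1$ is the fact that $n$ vectors of $\mathbb F_2^{n+1}$ always lie in a hyperplane, while a basis does not.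
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $X$ be a Hausdorff space. A set $A\subseteq X$ is \emph{relatively compact} if $\overline A$ is compact, and \emph{relatively countably compact} if every sequence $(x_i)$ in $A$ has a cluster point in $X$, that is, a point each of whose neighborhoods contains $x_i$ for infinitely many $i$. The space $X$ is \emph{angelic} if
\begin{enumerate}
\item[(i)] every relatively countably compact subset of $X$ is relatively compact, and
\item[(ii)] for every relatively compact $A\subseteq X$, each point of $\overline A$ is the limit of a sequence of elements of $A$.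
\end{enumerate}
Recall that a space is \emph{Fr\'echet--Urysohn} if each point in the closure of a set is the limit of a sequence from that set. Since the subsets of compact sets in $X$ are exactly the relatively compact sets, (ii) says that every compact subset of $X$ is Fr\'echet--Urysohn. So in an angelic space compactness can be tested by sequences, and inside compact sets closures can be computed by sequences. For instance, every metrizable space is angelic.

All topological groups below are Hausdorff, and powers carry the product topology. The following question is posed in \cite{Gab}: \emph{is there an angelic Abelian topological group whose square is not angelic?} For spaces instead of groups, products can misbehave: under CH there is a nonangelic product of two compact Hausdorff angelic spaces. Also, under additional hypotheses such as CH or Martin's Axiom, there are topological groups whose squares fail to be countably compact, sequential, or Fr\'echet--Urysohn although the group itself has the respective property; see \cite{Gab} for this context.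

The group structure restricts what a counterexample can look like. Let $G$ be an angelic Abelian group. The projections of a relatively countably compact subset of $G^2$ are relatively countably compact, hence relatively compact, so $G^2$ satisfies (i). Thus, if $G^2$ is not angelic, some compact subset of $G^2$ is not Fr\'echet--Urysohn, and taking its projections we find compact sets $X,Y\subseteq G$ for which $X\times Y$ is not Fr\'echet--Urysohn. On the other hand, if addition is injective on $X\times Y$, then, being a continuous injection of a compact space into a Hausdorff space, it is a homeomorphism of $X\times Y$ onto the compact set $X+Y\subseteq G$, so $X\times Y$ is Fr\'echet--Urysohn. Hence one cannot simply place two compact spaces with a bad product independently into a group: the failure would already be visible in $G$. In a counterexample, compact sets with a bad product must be entangled, in the sense that different pairs of their elements have equal sums.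

\subsection*{The results}

For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(s)\le g(s)$ for all but finitely many $s$. Let $\mathfrak b$ be the least size of a family that is unbounded in $(\omega^\omega,\le^*)$, and let $\mathfrak c=2^{\aleph_0}$. A family $\mathcal S$ of subsets of $\omega$ is \emph{splitting} if for every infinite $M\subseteq\omega$ there is $y\in\mathcal S$ such that $M\cap y$ and $M\setminus y$ are infinite (we say that $y$ \emph{splits} $M$); $\mathfrak s$ is the least size of a splitting family.

\begin{theorem}\label{thm:A}
Assume $\mathfrak b=\mathfrak c$ (for example, CH or Martin's Axiom). Then there is an angelic Abelian topological group $G$, which is moreover Boolean and $\sigma$-compact, such that $G^2$ is not angelic.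
\end{theorem}

\begin{theorem}\label{thm:B}
Assume $\mathfrak s\le\mathfrak b$. Then for every $n\ge1$ there is a Boolean $\sigma$-compact topological group $G$ such that $G^n$ is angelic and $G^{n+1}$ is not angelic.
\end{theorem}

The hypothesis $\mathfrak s\le\mathfrak b$ follows from $\mathfrak b=\mathfrak c$, because $\mathfrak s\le\mathfrak c$, and also from $\mathfrak s=\aleph_1$, because $\mathfrak b\ge\aleph_1$. So it is consistent with ZFC that the question has a positive answer. Whether ZFC alone suffices is not decided here; the case $\mathfrak b<\mathfrak s$ is left open by our method.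

We use repeatedly that fewer than $\mathfrak b$ functions in $\omega^\omega$ have a common $\le^*$-upper bound, that $\mathfrak b$ is uncountable, and (in Section~\ref{sec:sb}) that $\mathfrak b$ has uncountable cofinality. Indeed, countably many functions $g_i$ are all $\le^*$-bounded by $s\mapsto\max_{i\le s}g_i(s)$; and if $\mathfrak b$ were the supremum of countably many smaller ordinals, an unbounded family of size $\mathfrak b$ would be the union of countably many subfamilies of size less than $\mathfrak b$, each of them bounded, and the countably many bounds would again have a common bound.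

\subsection*{Plan}

Section~\ref{sec:idea} explains the idea for $n=1$. Section~\ref{sec:rich} isolates the combinatorial property of a maximal almost disjoint family that is needed (we call it \emph{richness}) and proves that it always holds if $\mathfrak b=\mathfrak c$. Sections~\ref{sec:group}--\ref{sec:angelic} construct the group from a rich family and prove the two assertions about its powers; this gives Theorem~\ref{thm:A}. Section~\ref{sec:sb} constructs a rich family under $\mathfrak s\le\mathfrak b$, which gives Theorem~\ref{thm:B}.

\section{The idea: three functionals on a plane}\label{sec:idea}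

Write $A\subseteq^*B$ if $A\setminus B$ is finite. An \emph{AD family} is a family of infinite subsets of $\omega$ with pairwise finite intersections. By a \emph{MAD family} we mean an \emph{infinite} maximal AD family; so every infinite $X\subseteq\omega$ has infinite intersection with some member. MAD families exist: extend a partition of $\omega$ into infinitely many infinite sets by Zorn's lemma.

Let $\mathcal M$ be a MAD family and let $V=\mathbb F_2^2$ with basis $a,b$. There are three nonzero functionals on $V$, and each of them kills exactly one of the vectors $a$, $b$, $a+b$. Attach to each $D\in\mathcal M$ such a functional $T_D$. We shall construct a Boolean group $G$ generated by copies $v^{(m)}$ ($m\in\omega$) of the vectors $v\in V$, additive in $v$ for each $m$, and by further elements $z_D$ ($D\in\mathcal M$), with a topology such that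
\begin{equation}\label{eq:conv-idea}
v^{(m)}\longrightarrow T_D(v)\,z_D\qquad\text{as } m\to\infty \text{ in } D .
\end{equation}
On the set of sums of a bounded number of generators, a basic neighborhood of $0$ consists of all $g$ that have no component in finitely many given copies of $V$ and satisfy $\chi_D(g)=0$ for finitely many given $D$, where $\chi_D$ is the homomorphism with $\chi_D(v^{(m)})=T_D(v)$ if $m\in D$, $\chi_D(v^{(m)})=0$ if $m\notin D$, $\chi_D(z_D)=1$, and $\chi_D(z_{D'})=0$ for $D'\ne D$.

\medskip
\noindent\textbf{The square.} Let $x_m=(a^{(m)},b^{(m)})\in G^2$. Finitely many members of $\mathcal M$ do not cover almost all of $\omega$, so for any prescribed finitely many members there are infinitely many $m$ outside all of them; hence $0$ lies in the closure of $\{x_m:m\in\omega\}$. But no sequence of these points converges to $0$. In such a sequence each index could occur only finitely often, so infinitely many of its indices would lie in a single $D\in\mathcal M$; and along $D$ the points $x_m$ tend to $(T_D(a)z_D,T_D(b)z_D)$, which is not $0$ because $T_D$ cannot kill both $a$ and $b$.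

\medskip
\noindent\textbf{A single vector.} Now look at $A=\{a^{(m)}:m\in X\}\subseteq G$ and suppose $0\in\overline A$, that is, $X$ is not almost covered by finitely many $D$ with $T_D(a)=1$. By \eqref{eq:conv-idea}, we want some $D$ with $T_D(a)=0$ and $D\cap X$ infinite. If $X$ is almost covered by finitely many members of $\mathcal M$, there clearly is one among them. Otherwise $X$ meets infinitely many members $D_0,D_1,\dots$ in infinite sets: if there were only finitely many, then $X$ minus their union would be infinite and so would meet a further member in an infinite set. For each such $X$ we need the functionals to be distributed so that one that kills $a$ occurs among the members meeting $X$ in infinite sets, and likewise for $b$ and $a+b$. Let us choose the functionals by recursion along the $\mathfrak c$ many tasks, each consisting of a set $X$ and a vector to be killed. When a task comes up, fewer than $\mathfrak c$ members of $\mathcal M$ have been treated, and we look for an untreated $D$ with $D\cap X$ infinite, to which we may then give the functional we want. To find it, let $e(s,\cdot)$ enumerate $X\cap D_s$ injectively. If $D$ has been treated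 and $D\ne D_s$, then $D\cap D_s$ is finite, so $e(s,i)\notin D$ for $i\ge g_D(s)$. If $\mathfrak b=\mathfrak c$, a single function $g$ dominates all these $g_D$, and we may raise $g$ so that $e(s,g(s))\ge s$. Then the infinite set $\{e(s,g(s)):s\in\omega\}\subseteq X$ is almost disjoint from every treated member, so by maximality it has infinite intersection with an untreated one.

\medskip
\noindent\textbf{Sums.} Consider sums $a^{(m_s)}+b^{(m_s')}$ with $m_s\to\infty$ in $D$ and $m'_s\to\infty$ in $D'$. They converge to $T_D(a)z_D+T_{D'}(b)z_{D'}$. If $D\ne D'$, we want $T_D$ to kill $a$ and $T_{D'}$ to kill $b$. If $D=D'$, we want $T_D(a+b)=0$; this is the reason for the third functional. (If it were never used, $a+b$ would never be killed, and $\{(a+b)^{(m)}:m\in\omega\}$ would have $0$ in its closure but no sequence converging to $0$.) The two sequences of indices have to be selected simultaneously, so arrays with pairs as entries appear. For longer sums one needs arrays of $k$-tuples.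

\medskip
The third functional also shows how the obstruction from the introduction is avoided: if $T_D$ kills $a+b$, then $T_D(a)=T_D(b)=1$, so $z_D$ lies in the closures of both $\{a^{(m)}:m\in\omega\}$ and $\{b^{(m)}:m\in\omega\}$. These closures also contain $0$, and addition on their product is not injective, since $z_D+0=0+z_D$.

In general we replace the plane by $\mathbb F_2^{n+1}$. Any $n$ given vectors are killed by some nonzero functional, but no nonzero functional kills all members of a basis.

\section{Rich families and the choice of the functionals}\label{sec:rich}

\begin{definition}\label{def:array}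
Let $k\ge1$. A \emph{$k$-array} is a map $e=(e^1,\dots,e^k):\omega\times\omega\to\omega^k$ such that for each fixed $s$ the numbers $e^j(s,i)$ ($i\in\omega$, $1\le j\le k$) are pairwise distinct. Let $\mathcal M$ be a MAD family. We say that $e$ is an array \emph{over} $\mathcal M$ if there are $D_{s,j}\in\mathcal M$ such that
\[
e^j(s,i)\in D_{s,j}\ \text{ for all } s,i,j,\qquad D_{s,j}\ne D_{s',j'}\ \text{ whenever } s\ne s' \ (\text{for all } j,j').
\]
A \emph{limit} of $e$ is a tuple $(D_1,\dots,D_k)\in\mathcal M^k$ for which there are an infinite $I\subseteq\omega$ and $\iota:I\to\omega$ with $e^j(s,\iota(s))\in D_j$ for all $s\in I$ and $j\le k$.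
\end{definition}

So the $s$-th row of $e$ consists of $k$ sequences running inside $D_{s,1},\dots,D_{s,k}$ (which may coincide with each other), different rows use different members of $\mathcal M$, and a limit arises by picking one $k$-tuple from each of infinitely many rows.

\begin{definition}
A MAD family $\mathcal M$ is \emph{rich} if for every $k\ge1$, every $k$-array $e$ over $\mathcal M$, and every $\mathcal B\subseteq\mathcal M$ with $|\mathcal B|<\mathfrak c$, there is a limit of $e$ in $(\mathcal M\setminus\mathcal B)^k$.
\end{definition}

\begin{lemma}\label{lem:b=c}
If $\mathfrak b=\mathfrak c$, then every MAD family is rich.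
\end{lemma}

\begin{proof}
Let $\mathcal M$, $e$, $\mathcal B$ be as in the definition, with $D_{s,j}$ as in Definition~\ref{def:array}. For $D\in\mathcal B$ define $g_D\in\omega^\omega$ as follows. If $D\notin\{D_{s,j}:j\le k\}$, then each $D\cap D_{s,j}$ is finite; since $e^j(s,\cdot)$ is an injection into $D_{s,j}$, there is a number $g_D(s)$ such that $e^j(s,i)\notin D$ for all $i\ge g_D(s)$ and $j\le k$. If $D\in\{D_{s,j}:j\le k\}$, which happens for at most one $s$, put $g_D(s)=0$.

As $|\mathcal B|<\mathfrak c=\mathfrak b$, there is $g$ with $g_D\le^*g$ for all $D\in\mathcal B$. Increasing $g$, we may assume that $e^j(s,g(s))\ge s$ for all $s,j$, because each $e^j(s,\cdot)$ is injective. For each $D\in\mathcal B$ we have $e^j(s,g(s))\notin D$ for all $j$ and all but finitely many $s$. Starting with $I_0=\omega$, choose infinite sets $I_0\supseteq I_1\supseteq\dots\supseteq I_k$ and $D_j\in\mathcal M$ such that $e^j(s,g(s))\in D_j$ for $s\in I_j$: the set $\{e^j(s,g(s)):s\in I_{j-1}\}$ is infinite, so by maximality it has infinite intersection with some $D_j\in\mathcal M$, and we let $I_j=\{s\in I_{j-1}:e^j(s,g(s))\in D_j\}$. Then $(D_1,\dots,D_k)$ is a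 limit of $e$, witnessed by $I=I_k$ and $\iota=g|_{I_k}$, and no $D_j$ belongs to $\mathcal B$.
\end{proof}

Fix $n\ge1$, let $V=\mathbb F_2^{n+1}$, and let $\mathcal T=V^*\setminus\{0\}$ be the set of nonzero linear functionals on $V$. For $T\in\mathcal T$ and $\mathbf v=(v_1,\dots,v_n)\in V^n$ put $T(\mathbf v)=(Tv_1,\dots,Tv_n)\in\mathbb F_2^n$. Since $v_1,\dots,v_n$ span a proper subspace of $V$,
\begin{equation}\label{eq:kill}
\text{for every }\mathbf v\in V^n\text{ there is }T\in\mathcal T\text{ with }T(\mathbf v)=0 .
\end{equation}

\begin{lemma}\label{lem:functionals}
If $\mathcal M$ is a rich MAD family, there is a map $\mathcal M\to\mathcal T$, $D\mapsto T_D$, with the following property.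
\begin{enumerate}
\item[$(C)$] For every $k\ge1$, every $k$-array $e$ over $\mathcal M$, and all $\mathbf v_1,\dots,\mathbf v_k\in V^n$, there is a limit $(D_1,\dots,D_k)$ of $e$ such that
\[
T_D\Big(\sum_{j:\,D_j=D}\mathbf v_j\Big)=0\qquad\text{for every }D\in\{D_1,\dots,D_k\}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
There are at most $\mathfrak c$ pairs $(e,(\mathbf v_j)_{j\le k})$; enumerate them (with repetitions if necessary) in type $\mathfrak c$. At stage $\alpha<\mathfrak c$, let $\mathcal B_\alpha$ be the set of those members of $\mathcal M$ that have already received a functional. Each stage treats finitely many members, so $|\mathcal B_\alpha|<\mathfrak c$. By richness, the $\alpha$-th array has a limit $(D_1,\dots,D_k)$ with no $D_j$ in $\mathcal B_\alpha$. For each $D\in\{D_1,\dots,D_k\}$ use \eqref{eq:kill} to choose $T_D\in\mathcal T$ killing $\sum_{j:D_j=D}\mathbf v_j$. After all stages, define the remaining $T_D\in\mathcal T$ arbitrarily.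
\end{proof}

Sections~\ref{sec:group}--\ref{sec:angelic} prove the following.

\begin{theorem}\label{thm:rich}
If there is a rich MAD family, then for every $n\ge1$ there is a Boolean $\sigma$-compact topological group $G$ such that $G^n$ is angelic and $G^{n+1}$ is not angelic.
\end{theorem}

With Lemma~\ref{lem:b=c}, the case $n=1$ gives Theorem~\ref{thm:A}.

\section{The group}\label{sec:group}

From now until the end of Section~\ref{sec:angelic}, fix $n\ge1$, a rich MAD family $\mathcal M$, and functionals $T_D$ satisfying $(C)$. Property $(C)$ is not needed before Section~\ref{sec:angelic}.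

\subsection{Characters and a compact generating set}

Let $G=H\oplus Z$, where $H=\bigoplus_{m\in\omega}V$ and $Z=\bigoplus_{D\in\mathcal M}\mathbb F_2z_D$. This is a Boolean group: $x+x=0$ for all $x$. For $v\in V$ let $v^{(m)}\in H$ be $v$ placed in the $m$-th summand. For $m\in\omega$, $\psi\in V^*$, and $D\in\mathcal M$ define homomorphisms $\chi_{m,\psi},\chi_D:G\to\mathbb F_2$ by
\[
\chi_{m,\psi}(v^{(m')})=\delta_{mm'}\psi(v),\quad \chi_{m,\psi}(z_{D'})=0;\qquad
\chi_D(v^{(m)})=\begin{cases}T_D(v)&\text{if }m\in D,\\0&\text{if }m\notin D,\end{cases}\quad \chi_D(z_{D'})=\delta_{DD'} .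
\]
They separate points: the $\chi_{m,\psi}$ determine the $H$-part of an element, and then the $\chi_D$ determine its $Z$-part. Let $\lambda$ be the Hausdorff group topology they generate, that is, the coarsest topology making all of them continuous into the discrete group $\mathbb F_2$.

For fixed $D\in\mathcal M$ and $v\in V$,
\begin{equation}\label{eq:conv}
v^{(m)}\ \xrightarrow{\ \lambda\ }\ T_D(v)\,z_D\qquad\text{as }m\to\infty\text{ in }D:
\end{equation}
each $\chi_{m',\psi}$ is eventually $0$ on the sequence, $\chi_D$ is constantly $T_D(v)$, and each $\chi_{D'}$ with $D'\ne D$ is eventually $0$ because $D\cap D'$ is finite.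

Let
\[
K=\{0\}\cup\{v^{(m)}:v\in V,\ m\in\omega\}\cup\{z_D:D\in\mathcal M\}.
\]
\emph{$K$ is $\lambda$-compact.} A basic neighborhood of $0$, given by finitely many characters $\chi_{m_i,\psi_i}$ and $\chi_{D_j}$, contains all points of $K$ with the possible exception of finitely many points $v^{(m_i)}$, the finitely many points $z_{D_j}$, and the points $v^{(m)}$ with $m\in D_j$ and $T_{D_j}(v)=1$. For each of the finitely many pairs $(j,v)$, the latter points form a sequence converging to $z_{D_j}$, by \eqref{eq:conv}. So given an open cover of $K$, one of its sets contains $0$, and what remains uncovered lies in the union of finitely many points and finitely many convergent sequences together with their limits; this union is compact.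

For $l\in\omega$ let $K_l=K+\dots+K$ ($l$ summands; $K_0=\{0\}$). The sets $K_l$ are $\lambda$-compact, they increase with $l$ because $0\in K$, and
\[
K_l+K_{l'}=K_{l+l'},\qquad \bigcup_{l}K_l=G .
\]

\subsection{The final topology}

We do not use $\lambda$ as the topology of $G$, because we have no control over the compact sets in $(G,\lambda)$ that are not contained in any $K_l$. We pass to the finest topology that induces $\lambda$ on each $K_l$: call $C\subseteq G$ \emph{$\tau$-closed} if $C\cap K_l$ is $\lambda$-closed for every $l$. These sets are the closed sets of a topology $\tau$.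

\begin{lemma}
The topology $\tau$ is a Hausdorff group topology on $G$, and $\tau$ and $\lambda$ coincide on each $K_l$. In particular, $(G,\tau)$ is $\sigma$-compact.
\end{lemma}

\begin{proof}
Since $\lambda$-closed sets are $\tau$-closed, $\tau\supseteq\lambda$, and $\tau$ is Hausdorff. A relatively $\lambda$-closed subset of $K_l$ is $\lambda$-compact, hence $\lambda$-closed in $G$, hence $\tau$-closed. So the two topologies agree on $K_l$, and in particular $K_l$ is $\tau$-compact. As $-x=x$, only the continuity of addition remains to be shown.

Let $W$ be $\tau$-open with $x+y\in W$, and let $x,y\in K_{l_0}$. We construct, for $l\ge l_0$, relatively open sets $U_l,V_l\subseteq K_l$ with $x\in U_l$, $y\in V_l$ and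
\[
\overline{U_l}+\overline{V_l}\subseteq W,\qquad \overline{U_l}\subseteq U_{l+1},\qquad \overline{V_l}\subseteq V_{l+1}.
\]
Here closures may be taken in $K_l$, which is compact. Each step has the following form: we are given compact $P,Q\subseteq K_r$ with $P+Q\subseteq W$, and want open $U\supseteq P$, $V\supseteq Q$ in $K_r$ with $\overline U+\overline V\subseteq W$. (At the start $r=l_0$, $P=\{x\}$, $Q=\{y\}$; afterwards $r=l+1$, $P=\overline{U_l}$, $Q=\overline{V_l}$.) Now $+:K_r\times K_r\to K_{2r}$ is continuous and $W\cap K_{2r}$ is relatively open in $K_{2r}$, so its preimage $O$ is an open subset of $K_r\times K_r$ containing $P\times Q$. By the tube lemma for products of compact sets, there are open $U'\supseteq P$ and $V'\supseteq Q$ in $K_r$ with $U'\times V'\subseteq O$, and since $K_r$ is normal there are open $U\supseteq P$, $V\supseteq Q$ with $\overline U\subseteq U'$, $\overline V\subseteq V'$.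

Put $U=\bigcup_lU_l$ and $V=\bigcup_lV_l$. For each $m$ we have $U\cap K_m=\bigcup_{l\ge\max(m,l_0)}(U_l\cap K_m)$, because the $U_l$ increase, and this set is open in $K_m$. So $U$ is $\tau$-open, and by the same argument $V$ is $\tau$-open. Any $x'\in U$, $y'\in V$ satisfy $x'\in U_l$ and $y'\in V_l$ for some common $l$, so $x'+y'\in W$; that is, $U+V\subseteq W$.
\end{proof}

From now on $G$ carries $\tau$.

\subsection{Reduction to the sets $K_l$}

\begin{lemma}\label{lem:reduction}
Let $r\ge1$. Every relatively countably compact subset of $G^r$ is contained in some $K_l^r$ and is therefore relatively compact. Consequently, $G^r$ is angelic if and only if every $K_l^r$ ($l\in\omega$) is Fr\'echet--Urysohn.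
\end{lemma}

\begin{proof}
Let $A\subseteq G^r$ be relatively countably compact. Its coordinate projections are relatively countably compact in $G$, and the $K_l$ increase, so for the inclusion we may assume $r=1$. Suppose $A\not\subseteq K_l$ for all $l$. Choose $x_0,x_1,\ldots\in A$ and $l_0<l_1<\cdots$ such that $x_i\notin K_{l_i}$ and $x_0,\dots,x_i\in K_{l_{i+1}}$. The $x_i$ are distinct, and each $K_l$ contains only finitely many of them. So every subset of $\{x_i:i\in\omega\}$ meets each $K_l$ in a finite set and is therefore $\tau$-closed. Hence each $g\in G$ has the neighborhood $G\setminus(\{x_i:i\in\omega\}\setminus\{g\})$, which contains at most one $x_i$. So $(x_i)$ has no cluster point, a contradiction. Finally, $K_l^r$ is compact, hence closed in $G^r$, so subsets of it are relatively compact.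

It follows that $G^r$ always satisfies (i). A relatively compact set is relatively countably compact, so it lies in some $K_l^r$, and its closure does too; conversely, every subset of $K_l^r$ is relatively compact. Hence (ii) holds for $G^r$ if and only if every $K_l^r$ is Fr\'echet--Urysohn.
\end{proof}

\section{The power $G^{n+1}$ is not angelic}\label{sec:notangelic}

Let $u_1,\dots,u_{n+1}$ be a basis of $V$, and consider
\[
A=\{x_m:m\in\omega\},\qquad x_m=(u_1^{(m)},\dots,u_{n+1}^{(m)})\in K^{n+1}.
\]
This set is relatively compact. We show that $0\in\overline A$ but no sequence in $A$ converges to $0$; so (ii) fails for $G^{n+1}$. On $K^{n+1}$ we may work with the topology $\lambda$ in each coordinate.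

\emph{$0\in\overline A$.} Otherwise some basic neighborhood of $0$ misses $A$. It involves finitely many characters, so there are finite $\Phi\subseteq\omega$ and $\Pi\subseteq\mathcal M$ such that for every $m\notin\Phi$ there are $D\in\Pi$ and $j$ with $\chi_D(u_j^{(m)})\ne0$, whence $m\in D$. Thus $\omega=\Phi\cup\bigcup\Pi$. As $\mathcal M$ is infinite, there is $D'\in\mathcal M\setminus\Pi$. It is almost disjoint from each member of $\Pi$, and so it is finite, a contradiction.

\emph{No sequence in $A$ converges to $0$.} Suppose $x_{m_i}\to0$. No value $m$ is taken infinitely often by $(m_i)$, because $\chi_{m,\psi}(u_1^{(m)})=1$ for some $\psi$. So $\{m_i:i\in\omega\}$ is infinite, and by maximality some $D\in\mathcal M$ contains $m_i$ for infinitely many $i$. As $T_D\ne0$, there is $j$ with $T_D(u_j)=1$. Then $\chi_D(u_j^{(m_i)})=1$ for infinitely many $i$, contradicting $x_{m_i}\to0$.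

\section{The power $G^n$ is angelic}\label{sec:angelic}

\subsection{Coordinates and a convergence lemma}

For $\mathbf v=(v_1,\dots,v_n)\in V^n$ and $c=(c_1,\dots,c_n)\in\mathbb F_2^n$ write $\mathbf v^{(m)}=(v_1^{(m)},\dots,v_n^{(m)})$ and $c\,z_D=(c_1z_D,\dots,c_nz_D)$; these are elements of $G^n$. Every $g\in G^n$ can be written uniquely as
\[
g=\sum_{m\in F(g)}\mathbf v_m^{(m)}+\sum_{D\in P(g)}c_Dz_D
\]
with finite $F(g)\subseteq\omega$, $P(g)\subseteq\mathcal M$ and nonzero coefficients $\mathbf v_m\in V^n$, $c_D\in\mathbb F_2^n$; we also put $c_D=0$ for $D\notin P(g)$. If $g\in K_l^n$, then $|F(g)|,|P(g)|\le nl$, since each coordinate of $g$ is a sum of $l$ elements of $K$. We apply $\chi_D$ to elements of $G^n$ coordinatewise and get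
\[
\chi_D(g)=c_D+\sum_{m\in F(g)\cap D}T_D(\mathbf v_m)\in\mathbb F_2^n .
\]
All $\chi_{m,\psi}$ with $\psi\in V^*$ vanish on every coordinate of $g$ if and only if $m\notin F(g)$. As $\tau=\lambda$ on $K_l$, a base at $0$ in $K_l^n$ is therefore given by the sets
\[
U(\Phi,\Pi)=\{g\in K_l^n:\ F(g)\cap\Phi=\emptyset,\ \chi_D(g)=0\text{ for all }D\in\Pi\},
\]
where $\Phi\subseteq\omega$ and $\Pi\subseteq\mathcal M$ are finite.

The next lemma generalizes \eqref{eq:conv}. It applies to sequences indexed by any infinite subset of $\omega$.

\begin{lemma}\label{lem:conv}
Let $g_i\in K_l^n$ with $F(g_i)=\{m_i^1,\dots,m_i^k\}$, where $l$ and the number $k$ of distinct elements do not depend on $i$, and neither does the coefficient $\mathbf v_j$ at $m_i^j$. Suppose that $\min F(g_i)\to\infty$ (if $k>0$) and that there are $D_j\in\mathcal M$ with $m_i^j\in D_j$ for all $i$. Suppose further that there are a finite $Q\subseteq\mathcal M$ and a map $c:Q\to\mathbb F_2^n$ such that for each $D\in\mathcal M$ the coefficient of $z_D$ in $g_i$ is, for all but finitely many $i$, equal to $c(D)$ if $D\in Q$ and to $0$ if $D\notin Q$. Then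
\[
g_i\longrightarrow\sum_{j\le k}T_{D_j}(\mathbf v_j)z_{D_j}+\sum_{D\in Q}c(D)z_D .
\]
\end{lemma}

\begin{proof}
The $g_i$ and the stated limit all lie in $K_{l'}^n$ for some $l'$, where $\tau=\lambda$; so it suffices to check the characters in each coordinate. Each $\chi_{m,\psi}$ vanishes eventually on $g_i$, and it vanishes on the limit. Let $D\in\mathcal M$. If $D_j=D$, then $m_i^j\in D$ for all $i$. If $D_j\ne D$, then $m_i^j\in D$ only if $m_i^j$ belongs to the finite set $D\cap D_j$, which happens for only finitely many $i$ because $m_i^j\to\infty$. So eventually $\chi_D(g_i)$ equals $\sum_{j:D_j=D}T_D(\mathbf v_j)$, plus $c(D)$ if $D\in Q$. This is the value of $\chi_D$ at the stated limit.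
\end{proof}

We also use the following form of the $\Delta$-system lemma: \emph{every sequence of finite sets of bounded size has a subsequence $(P_i)$ that forms a $\Delta$-system with some root $Q$, that is, $P_i\cap P_{i'}=Q$ for all $i\ne i'$.} It follows by induction on the bound: if some element lies in infinitely many of the sets, pass to those sets and remove it from them; otherwise each element lies in only finitely many sets, and one can choose a pairwise disjoint subsequence.

\subsection{The diagonal argument}

\begin{proposition}\label{prop:FU}
Every $K_l^n$ is Fr\'echet--Urysohn. Hence $G^n$ is angelic.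
\end{proposition}

If $A\subseteq K_l^n$ and $p\in\overline A$, then $A+p\subseteq K_{2l}^n$ and $0\in\overline{A+p}$. So it suffices to show, for every $l$: \emph{if $A\subseteq K_l^n$ and $0\in\overline A$, then some sequence in $A$ converges to $0$.}

By passing to subsequences we can easily find sequences in $A$ converging to elements of $Z^n$, but these limits need not be $0$. We therefore produce infinitely many such sequences, the ``rows,'' and choose each row so close to $0$ that its limit $y_s$ has support disjoint from the supports of all earlier limits. Then we choose one element from each row so that the chosen elements converge to $0$. The parts of these elements whose position in $\mathcal M$ stays fixed from row to row will cancel because the supports of the $y_s$ are disjoint. The parts that move with $s$ form an array over $\mathcal M$, and property $(C)$ makes them cancel as well.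

\begin{proof}
\emph{Step 1: the rows.} Recursively for $s=0,1,\dots$ we construct sequences $(g_{s,i})_{i\in\omega}$ in $A$ with limits $y_s\in Z^n$. Given $y_r$ for $r<s$, let $\Pi^s=\bigcup_{r<s}P(y_r)$, a finite set, and choose
\[
g_i\in A\cap U(\{0,\dots,i\},\Pi^s)\qquad(i\in\omega).
\]
Then $\min F(g_i)>i$ whenever $F(g_i)\ne\emptyset$. Recall that $|F(g_i)|,|P(g_i)|\le nl$ and that $V^n$ and $\mathbb F_2^n$ are finite. So we may pass to a subsequence for which:
\begin{itemize}
\item the sets $F(g_i)$ are pairwise disjoint and of constant size $k_s$, say $F(g_i)=\{m_i^1<\dots<m_i^{k_s}\}$;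
\item the coefficient at $m_i^j$ is a constant $\mathbf v_{s,j}$;
\item the sets $P(g_i)$ form a $\Delta$-system with root $Q_s$, and the coefficients on $Q_s$ are constant, given by $c_s:Q_s\to\mathbb F_2^n$;
\item for each $j\le k_s$ there is $D_{s,j}\in\mathcal M$ with $m_i^j\in D_{s,j}$ for all $i$.
\end{itemize}
The last item uses the maximality of $\mathcal M$, successively for $j=1,\dots,k_s$. Call the resulting sequence $(g_{s,i})_i$ and write $m_{s,i}^j$ for $m_i^j$. Each $D\notin Q_s$ lies in at most one $P(g_{s,i})$, so by Lemma~\ref{lem:conv} the sequence converges to
\[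
y_s=\sum_{j\le k_s}T_{D_{s,j}}(\mathbf v_{s,j})z_{D_{s,j}}+\sum_{D\in Q_s}c_s(D)z_D .
\]
By continuity, $\chi_D(y_s)=0$ for $D\in\Pi^s$. Since $y_s\in Z^n$, this value is the coefficient of $z_D$ in $y_s$, so $P(y_s)\cap\Pi^s=\emptyset$. Hence \emph{the sets $P(y_s)$, $s\in\omega$, are pairwise disjoint}.

\emph{Step 2: thinning out the rows.} Passing to an infinite set of indices $s$ and renumbering, we may assume:
\begin{itemize}
\item $k_s=k$ and $\mathbf v_{s,j}=\mathbf v_j$ do not depend on $s$;
\item $(Q_s)$ is a $\Delta$-system with root $Q$, and $c_s|_Q=c$ does not depend on $s$;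
\item for each $j\le k$ the map $s\mapsto D_{s,j}$ is either constant with value $D_j$ (write $j\in J_0$) or injective (write $j\in J_1$);
\item $D_{s,j}\ne D_{s',j'}$ for all $j,j'\in J_1$ and $s\ne s'$.
\end{itemize}
For the last item choose the indices $s$ one after the other: by injectivity, each of the finitely many sets $D_{s,j}$ ($j\in J_1$) occurring for an index already chosen equals $D_{s',j'}$ with $j'\in J_1$ for only finitely many $s'$.

Put
\[
y=\sum_{j\in J_0}T_{D_j}(\mathbf v_j)z_{D_j}+\sum_{D\in Q}c(D)z_D .
\]
Then $y_s=y+r_s$, where
\[
r_s=\sum_{j\in J_1}T_{D_{s,j}}(\mathbf v_j)z_{D_{s,j}}+\sum_{D\in Q_s\setminus Q}c_s(D)z_D .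
\]
A given $D\in\mathcal M$ has a nonzero coefficient in $r_s$ for only finitely many $s$, and by Step~1 in $y_s$ for at most one $s$. So its coefficient in $y=y_s-r_s$ is $0$. Hence $y=0$.

\emph{Step 3: trimming each row.} Let $D^0,D^1,\dots$ be a list of members of $\mathcal M$ that contains all elements of $\bigcup_{s,i}P(g_{s,i})$. For fixed $s$, the sets $P(g_{s,i})\setminus Q_s$ ($i\in\omega$) are pairwise disjoint, and so are the sets $F(g_{s,i})$. So after deleting finitely many $i$ for each $s$, and renumbering, we have for all $s,i$
\[
\min F(g_{s,i})\ge s\ \ (\text{if }k>0),\qquad (P(g_{s,i})\setminus Q_s)\cap\{D^0,\dots,D^s\}=\emptyset .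
\]
We claim that \emph{for every infinite $I\subseteq\omega$, every $\iota:I\to\omega$} and every $D\in\mathcal M$, the coefficient of $z_D$ in $g_{s,\iota(s)}$ equals $c(D)$ for all $s\in I$ if $D\in Q$, and $0$ for all but finitely many $s\in I$ if $D\notin Q$. The first part holds since $Q\subseteq Q_s$ and $c_s|_Q=c$. For the second, let $D\notin Q$ and $D\in P(g_{s,\iota(s)})$. Either $D\in Q_s$, which holds for at most one $s$; or $D\in P(g_{s,\iota(s)})\setminus Q_s$, and then, writing $D=D^t$, we have $s<t$.

\emph{Step 4: the diagonal sequence.} If $J_1\ne\emptyset$, consider $e(s,i)=(m_{s,i}^j)_{j\in J_1}$. For fixed $s$ the numbers $m_{s,i}^j$ ($i\in\omega$, $j\in J_1$) are pairwise distinct, as the sets $F(g_{s,i})$ are pairwise disjoint; moreover $m_{s,i}^j\in D_{s,j}$, and $D_{s,j}\ne D_{s',j'}$ for $s\ne s'$ and $j,j'\in J_1$. So $e$ is a $|J_1|$-array over $\mathcal M$. By $(C)$, applied to $e$ and the $\mathbf v_j$ with $j\in J_1$, there are an infinite $I\subseteq\omega$, $\iota:I\to\omega$ and $D_j'\in\mathcal M$ ($j\in J_1$) such that $m_{s,\iota(s)}^j\in D_j'$ for all $s\in I$ and $j\in J_1$, and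
\[
T_D\Big(\sum_{j\in J_1:\,D_j'=D}\mathbf v_j\Big)=0\qquad\text{for each }D\in\{D_j':j\in J_1\}.
\]
If $J_1=\emptyset$, take $I=\omega$ and $\iota=0$. For $j\in J_0$ we have $m_{s,\iota(s)}^j\in D_j$ anyway. By Step~3, Lemma~\ref{lem:conv} applies to the sequence $(g_{s,\iota(s)})_{s\in I}$ in $A$, which therefore converges to
\[
\sum_{j\in J_1}T_{D_j'}(\mathbf v_j)z_{D_j'}+\Big(\sum_{j\in J_0}T_{D_j}(\mathbf v_j)z_{D_j}+\sum_{D\in Q}c(D)z_D\Big)=0+y=0 ;
\]
the first sum vanishes because, for each $D$, the coefficient of $z_D$ in it is $T_D$ of the sum of the $\mathbf v_j$ with $D'_j=D$.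

So every $K_l^n$ is Fr\'echet--Urysohn, and $G^n$ is angelic by Lemma~\ref{lem:reduction}.
\end{proof}

Together with Section~\ref{sec:notangelic}, this proves Theorem~\ref{thm:rich} and hence Theorem~\ref{thm:A}.

\begin{remark}
The argument for $G^n$ breaks down for $G^{n+1}$ at one point only, namely \eqref{eq:kill}: the coefficients would be $(n+1)$-tuples $\mathbf v_j$ of vectors in $V$, and no nonzero functional kills such a tuple if it is a basis.
\end{remark}

\section{Rich families from $\mathfrak s\le\mathfrak b$}\label{sec:sb}

By Theorem~\ref{thm:rich}, Theorem~\ref{thm:B} follows once we know that $\mathfrak s\le\mathfrak b$ implies the existence of a rich MAD family. If $\mathfrak b<\mathfrak c$, the proof of Lemma~\ref{lem:b=c} breaks down because $|\mathcal B|$ may be at least $\mathfrak b$, so that we cannot dominate one function for each $D\in\mathcal B$. The remedy is to build $\mathcal M$ by recursion, adding limits of arrays, and to let each member $D$ carry a \emph{label}: a $0$-$1$ sequence of length less than $\mathfrak b$ saying for certain fixed sets $x_\xi$ whether $D$ is almost contained in $x_\xi$ or in its complement. Members with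 incompatible labels are almost disjoint automatically. So when a new member with label $\sigma$ is added, only the older members with compatible labels need attention. Those whose label is an initial segment of $\sigma$ are handled by domination; if labels are not used too often, there are fewer than $\mathfrak b$ of them. Those whose label extends $\sigma$ could be too numerous, so we make sure that there are none, by choosing $\sigma$ among $2^{\aleph_0}$ pairwise incompatible candidates. The sets $x_\xi$ must be such that branching is always possible; this is where $\mathfrak s\le\mathfrak b$ enters.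

\subsection{Splitting countably many sets at once}

For $x\subseteq\omega$ write $x^1=x$ and $x^0=\omega\setminus x$.

\begin{lemma}\label{lem:split}
If $\mathfrak s\le\mathfrak b$, there are sets $x_\xi\subseteq\omega$ ($\xi<\mathfrak b$) such that for every sequence $(a_s)_{s\in\omega}$ of infinite subsets of $\omega$ there is $\xi<\mathfrak b$ for which $a_s\cap x_\xi$ and $a_s\setminus x_\xi$ are infinite for all $s$.
\end{lemma}

\begin{proof}
Let $\{f_\alpha:\alpha<\mathfrak b\}$ be an unbounded family. Replacing $f_\alpha(k)$ by $k+\sum_{i\le k}f_\alpha(i)$, we may assume that each $f_\alpha$ is strictly increasing. Let $\mathcal S$ be a splitting family of size $\mathfrak s$. For each $\alpha$ put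
\[
u_0^\alpha=0,\qquad u_{m+1}^\alpha=f_\alpha(u_m^\alpha)+1,\qquad I_m^\alpha=[u_m^\alpha,u_{m+1}^\alpha).
\]
As $f_\alpha(k)\ge k$, these are nonempty intervals partitioning $\omega$. Let the $x_\xi$ list (possibly with repetitions) all sets $\bigcup_{m\in y}I_m^\alpha$ with $\alpha<\mathfrak b$ and $y\in\mathcal S$; there are at most $\mathfrak b\cdot\mathfrak s=\mathfrak b$ of them.

Given $(a_s)$, choose finite intervals $J_0<J_1<\cdots$ in $\omega$, each lying entirely to the left of the next, such that $J_p\cap a_s\ne\emptyset$ for all $s\le p$. Let $h(k)=1+\max J_p$ for the least $p$ with $\min J_p\ge k$. The function $h$ is nondecreasing, and if $h(u_m^\alpha)\le u_{m+1}^\alpha$, then $I_m^\alpha$ contains some $J_p$.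

We claim that for some $\alpha$ the set $M=\{m:I_m^\alpha\supseteq J_p\text{ for some }p\}$ is infinite. Suppose that for a given $\alpha$ it is finite, so there is $m_0$ such that $u_{m+1}^\alpha<h(u_m^\alpha)$ for all $m\ge m_0$. For $k\in[u_m^\alpha,u_{m+1}^\alpha)$ with $m\ge m_0$ we get
\[
f_\alpha(k)\le f_\alpha(u_{m+1}^\alpha)<u_{m+2}^\alpha<h(u_{m+1}^\alpha)\le h(h(u_m^\alpha))\le h(h(k)),
\]
so $f_\alpha\le^*h\circ h$. As the $f_\alpha$ are unbounded, this cannot hold for all $\alpha$.

Fix an $\alpha$ for which $M$ is infinite, let $y\in\mathcal S$ split $M$, and put $x=\bigcup_{m\in y}I_m^\alpha$; this is one of the $x_\xi$. Infinitely many $J_p$ are contained in $x$ (at least one for each $m\in M\cap y$), and infinitely many are disjoint from $x$ (at least one for each $m\in M\setminus y$). Since the $J_p$ are pairwise disjoint and $J_p\cap a_s\ne\emptyset$ for $p\ge s$, both $a_s\cap x$ and $a_s\setminus x$ are infinite for every $s$.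
\end{proof}

\subsection{Labeled families}

Assume $\mathfrak s\le\mathfrak b$ and fix sets $x_\xi$ ($\xi<\mathfrak b$) as in Lemma~\ref{lem:split}. Let $2^{<\mathfrak b}=\bigcup_{\delta<\mathfrak b}2^\delta$. We say that $\rho$ \emph{extends} $\sigma$ if $\rho\supseteq\sigma$; equality is allowed. Two elements of $2^{<\mathfrak b}$ are \emph{compatible} if one extends the other; otherwise we write $\sigma\perp\rho$.

\begin{definition}
A \emph{labeled family} is an AD family $\mathcal D$ with a map $\nu:\mathcal D\to2^{<\mathfrak b}$ such that each label is used at most countably often, and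
\[
D\subseteq^*x_\xi^{\nu(D)(\xi)}\qquad\text{for all }D\in\mathcal D\text{ and }\xi\in\operatorname{dom}\nu(D).
\]
A $k$-array $e$ is \emph{free over} $\mathcal D$ if for each $D\in\mathcal D$, for all but finitely many $s$, the sets $\{i:e^j(s,i)\in D\}$ ($j\le k$) are all finite.
\end{definition}

An array over a MAD family $\mathcal M$ is free over $\mathcal M$: a given $D\in\mathcal M$ is among the $D_{s,j}$ ($j\le k$) for at most one $s$, and for all other $s$ the sets $D\cap D_{s,j}$ are finite while the maps $e^j(s,\cdot)$ are injective.

\begin{lemma}\label{lem:extend}
Let $(\mathcal D,\nu)$ be a labeled family with $|\mathcal D|<\mathfrak c$, and let $e$ be a $k$-array free over $\mathcal D$. Then there are an infinite $I\subseteq\omega$ and $\iota:I\to\omega$ such that the sets $D_j=\{e^j(s,\iota(s)):s\in I\}$ ($j\le k$) are infinite, pairwise disjoint, and almost disjoint from all members of $\mathcal D$, and there are labels $\nu(D_j)\in2^{<\mathfrak b}\setminus\nu[\mathcal D]$ making $\mathcal D\cup\{D_1,\dots,D_k\}$ a labeled family.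
\end{lemma}

\begin{proof}
\emph{Subarrays and their labels.} A \emph{subarray} is a pair $\mathbf a=(S,(N_s)_{s\in S})$, where $S$ and all $N_s$ are infinite subsets of $\omega$. Put $a_s^j=\{e^j(s,i):i\in N_s\}$; these are infinite sets. For $\mathbf a'=(S',(N'_s)_{s\in S'})$ write $\mathbf a'\le\mathbf a$ if $S'\subseteq S$ and $N_s'\subseteq N_s$ for all $s\in S'$. We say that $\xi<\mathfrak b$ is \emph{decided} by $(\mathbf a,j)$ with value $\varepsilon\in\{0,1\}$ if $a_s^j\subseteq^*x_\xi^\varepsilon$ for all but finitely many $s\in S$. The value is unique because $S$ and the $a_s^j$ are infinite. By Lemma~\ref{lem:split}, applied to $(a_s^j)_{s\in S}$, some $\xi<\mathfrak b$ is not decided. Let $\delta(\mathbf a,j)$ be the least undecided ordinal, and let $\sigma(\mathbf a,j)\in2^{\delta(\mathbf a,j)}$ list the values decided below it. If $\mathbf a'\le\mathbf a$, then everything decided by $(\mathbf a,j)$ is decided by $(\mathbf a',j)$ with the same value, so $\sigma(\mathbf a',j)\supseteq\sigma(\mathbf a,j)$. In particular, incompatibility of labels persists when the subarrays are shrunk.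

\emph{Splitting one subarray.} Let $\xi=\delta(\mathbf a,j)$. For each $\varepsilon\in\{0,1\}$ the set $S^\varepsilon=\{s\in S:a_s^j\cap x_\xi^\varepsilon\text{ is infinite}\}$ is infinite, since otherwise $\xi$ would be decided with value $1-\varepsilon$. Put $N_s^\varepsilon=\{i\in N_s:e^j(s,i)\in x_\xi^\varepsilon\}$ for $s\in S^\varepsilon$. We obtain subarrays $\mathbf a^0,\mathbf a^1\le\mathbf a$ with $\sigma(\mathbf a^\varepsilon,j)\supseteq\sigma(\mathbf a,j)^\frown\varepsilon$. So $\sigma(\mathbf a^0,j)\perp\sigma(\mathbf a^1,j)$.

\emph{Separating two subarrays.} Given $\mathbf a$, $\mathbf d$, and $j$, we find $\mathbf a'\le\mathbf a$ and $\mathbf d'\le\mathbf d$ with $\sigma(\mathbf a',j)\perp\sigma(\mathbf d',j)$. Split both as above, and let $\mu_0\perp\mu_1$ and $\rho_0\perp\rho_1$ be the resulting labels. If $\mu_0\perp\rho_0$ or $\mu_0\perp\rho_1$, we are done. Otherwise $\mu_0$ is compatible with $\rho_0$ and with $\rho_1$. It cannot extend $\rho_0$, since then $\mu_0\perp\rho_1$; so $\rho_0$ extends $\mu_0$, and $\mu_1\perp\mu_0$ gives $\mu_1\perp\rho_0$.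

\emph{A perfect tree of candidates.} Starting from two copies of a given subarray and separating them successively for $j=1,\dots,k$, we find two subarrays below it whose labels are incompatible for every $j\le k$. Iterating this, we build subarrays $\mathbf a_t$ ($t\in2^{<\omega}$), starting with the full array $\mathbf a_\emptyset=(\omega,(\omega)_{s\in\omega})$, such that $\mathbf a_{t^\frown0},\mathbf a_{t^\frown1}\le\mathbf a_t$ and $\sigma(\mathbf a_{t^\frown0},j)\perp\sigma(\mathbf a_{t^\frown1},j)$ for all $j\le k$. For $\beta\in2^\omega$ let $\sigma_{\beta,j}=\bigcup_r\sigma(\mathbf a_{\beta\restriction r},j)$. Its length is less than $\mathfrak b$, since $\mathfrak b$ has uncountable cofinality. If $\beta\ne\beta'$, then $\sigma_{\beta,j}\perp\sigma_{\beta',j}$ for all $j$. So for each $j$, each $\rho\in\nu[\mathcal D]$ extends $\sigma_{\beta,j}$ for at most one $\beta$. As $|\mathcal D|<\mathfrak c=|2^\omega|$, we can fix $\beta$ such that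
\begin{equation}\label{eq:branch}
\text{no }\rho\in\nu[\mathcal D]\text{ extends any of the }\sigma_{\beta,j}\ (j\le k).
\end{equation}
Write $\sigma_j=\sigma_{\beta,j}$ and let $\delta_j<\mathfrak b$ be its length. In particular, $\sigma_j\notin\nu[\mathcal D]$.

\emph{Requirements along the branch.} Write $\mathbf a_{\beta\restriction r}=(S_r,(N_s^r)_{s\in S_r})$, choose $s_0<s_1<\cdots$ with $s_r\in S_r$, and let $N_r=N_{s_r}^r$. We collect two kinds of statements.
\begin{enumerate}
\item[(a)] Let $j\le k$ and $\xi<\delta_j$. For some $r_0$, $\xi$ is decided by $(\mathbf a_{\beta\restriction r_0},j)$ with value $\sigma_j(\xi)$, up to a finite exceptional set of rows. For $r\ge r_0$ we have $s_r\in S_{r_0}$ and $N_r\subseteq N_{s_r}^{r_0}$. Since the $s_r$ are distinct, for all but finitely many $r$ we have $e^j(s_r,i)\in x_\xi^{\sigma_j(\xi)}$ for all but finitely many $i\in N_r$.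
\item[(b)] Let $\mathcal D'=\{D\in\mathcal D:\nu(D)\subseteq\sigma_j\text{ for some }j\le k\}$ and $D\in\mathcal D'$. By freeness, for all but finitely many $r$ we have $e^j(s_r,i)\notin D$ for all $j\le k$ and all but finitely many $i$.
\end{enumerate}
Since each $\sigma_j$ has $|\delta_j+1|$ initial segments and labels are used at most countably often, $|\mathcal D'|\le\sum_{j\le k}|\delta_j+1|\cdot\aleph_0<\mathfrak b$. So altogether there are fewer than $\mathfrak b$ requirements of types (a) and (b). Each of them yields a function $h\in\omega^\omega$ such that, for all but finitely many $r$, the membership or nonmembership in question holds for every $i\in N_r$ with $i\ge h(r)$. Let $g\in\omega^\omega$ be a $\le^*$-upper bound of all these functions.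

\emph{The new sets.} Choose inductively $i_r\in N_r$ with $i_r\ge g(r)$ such that the numbers $e^j(s_r,i_r)$ ($j\le k$) differ from all $e^{j'}(s_{r'},i_{r'})$ with $r'<r$ and $j'\le k$. This is possible because each $e^j(s_r,\cdot)$ is injective. Let $I=\{s_r:r\in\omega\}$, $\iota(s_r)=i_r$, and $\nu(D_j)=\sigma_j$. The sets $D_j=\{e^j(s_r,i_r):r\in\omega\}$ are infinite and pairwise disjoint, since for each $r$ the numbers $e^j(s_r,i_r)$ ($j\le k$) are also distinct from each other. By (a), $D_j\subseteq^*x_\xi^{\sigma_j(\xi)}$ for all $\xi<\delta_j$. Let $D\in\mathcal D$ and $j\le k$. By \eqref{eq:branch}, there are two cases.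
\begin{itemize}
\item $\nu(D)\subseteq\sigma_j$. Then $D\in\mathcal D'$, and $D\cap D_j$ is finite by (b).
\item $\nu(D)\perp\sigma_j$. Then there is $\xi$ in both domains with $\nu(D)(\xi)\ne\sigma_j(\xi)$. One of $D,D_j$ is almost contained in $x_\xi^0$ and the other in $x_\xi^1$, so $D\cap D_j$ is finite.
\end{itemize}
Finally, the new labels do not belong to $\nu[\mathcal D]$ and are used at most $k$ times each, so every label is still used at most countably often.
\end{proof}

\subsection{The recursion}

\begin{proposition}\label{prop:rich}
If $\mathfrak s\le\mathfrak b$, there is a rich MAD family.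
\end{proposition}

\begin{proof}
Let $\mathcal D_0$ be a partition of $\omega$ into infinitely many infinite sets, all labeled by the empty sequence. Enumerate all $k$-arrays, for all $k\ge1$, as $(e_\alpha)_{\alpha<\mathfrak c}$ in such a way that each array occurs $\mathfrak c$ times. We construct an increasing sequence of labeled families $\mathcal D_\alpha$ ($\alpha<\mathfrak c$), taking unions at limits. At stage $\alpha$, if the $k$-array $e_\alpha$ is free over $\mathcal D_\alpha$, let $\mathcal D_{\alpha+1}=\mathcal D_\alpha\cup\{D_{\alpha,1},\dots,D_{\alpha,k}\}$, where the $D_{\alpha,j}$ and their labels are given by Lemma~\ref{lem:extend}; otherwise let $\mathcal D_{\alpha+1}=\mathcal D_\alpha$. Since finitely many sets are added at each stage, $|\mathcal D_\alpha|\le|\alpha|+\aleph_0<\mathfrak c$, so the lemma applies. The labels added at a stage have not been used before. Hence all sets with a given label come from a single stage or all belong to $\mathcal D_0$, and unions of the $\mathcal D_\alpha$ are again labeled families. Let $\mathcal M=\bigcup_{\alpha<\mathfrak c}\mathcal D_\alpha$, an infinite AD family.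

\emph{$\mathcal M$ is maximal.} Suppose that an infinite $X\subseteq\omega$ is almost disjoint from all members of $\mathcal M$. Partition $X$ into infinite sets $X_s$ ($s\in\omega$), and let $e(s,\cdot)$ be an injective enumeration of $X_s$. The $1$-array $e$ is free over $\mathcal M$, hence over each $\mathcal D_\alpha$. So at a stage $\alpha$ with $e_\alpha=e$ we added an infinite set $D_{\alpha,1}\subseteq X$ to $\mathcal M$, a contradiction.

\emph{$\mathcal M$ is rich.} Let $e$ be a $k$-array over $\mathcal M$ and let $\mathcal B\subseteq\mathcal M$ with $|\mathcal B|<\mathfrak c$. As noted before Lemma~\ref{lem:extend}, $e$ is free over $\mathcal M$, hence over each $\mathcal D_\alpha$. So at each of the $\mathfrak c$ stages $\alpha$ with $e_\alpha=e$ we added sets $D_{\alpha,j}=\{e^j(s,\iota(s)):s\in I\}$ (with $I$ and $\iota$ depending on $\alpha$), and $(D_{\alpha,1},\dots,D_{\alpha,k})$ is a limit of $e$. Since $D_{\alpha,j}\notin\mathcal D_\alpha$, the finite sets $\{D_{\alpha,1},\dots,D_{\alpha,k}\}\subseteq\mathcal M$ for different such $\alpha$ are pairwise disjoint. There are $\mathfrak c$ of them, so one is disjoint from $\mathcal B$.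
\end{proof}

Theorem~\ref{thm:B} follows from Proposition~\ref{prop:rich} and Theorem~\ref{thm:rich}.

\begin{thebibliography}{1}

\bibitem{Gab}
S.S. Gabriyelyan, \emph{On topological properties of the group of the null sequences valued in an Abelian topological group}, arXiv:1306.5117 (2013).

\end{thebibliography}

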